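# Pseudo-ovals on the elliptic quadric $Q^-(5,q)$

## 1. Conics over $\mathrm{GF}(q^2)$ read over $\mathrm{GF}(q)$

Take a non-degenerate conic in a projective plane over $\mathrm{GF}(q^2)$ and forget that the field is so large: over $\mathrm{GF}(q)$ its points become lines of a five-dimensional space. If $q$ is odd these lines all lie on an elliptic quadric, and they are in very general position. Are there other sets of lines on that quadric, of the same size and in equally general position? The answer one would first guess is no: the conic should be the only source. These notes show that the guess is right. First we make it precise and try it on small cases.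

**Definition.** Let $q$ be a prime power. A *pseudo-oval* of $\mathrm{PG}(5,q)$ is a set of $q^2+1$ lines such that any three distinct ones span $\mathrm{PG}(5,q)$. A *pseudo-oval in $Q^-(5,q)$* is one all of whose lines lie on a fixed non-degenerate elliptic quadric $Q^-(5,q)$.

Write $F=\mathrm{GF}(q)$, $K=\mathrm{GF}(q^2)$, $\bar x=x^q$, $N(x)=x\bar x$, $\mathrm{Tr}(x)=x+\bar x$. Regard $K^3$ as a $6$-dimensional $F$-space. A point of $\mathrm{PG}(2,q^2)$, being a $1$-dimensional $K$-space, becomes a line of $\mathrm{PG}(5,q)$.

**Definition.** Let $q$ be odd. A *pseudo-conic* is the set of $q^2+1$ lines of $\mathrm{PG}(5,q)$ that correspond to the points of a non-degenerate conic of $\mathrm{PG}(2,q^2)$. We also call a set a pseudo-conic if it is projectively equivalent to such a set.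

Three points of a conic are not collinear, so they span $K^3$, and the three lines span $\mathrm{PG}(5,q)$. A pseudo-conic is therefore a pseudo-oval.

**Main Theorem.** Let $q$ be odd. Every pseudo-oval in $Q^-(5,q)$ is projectively equivalent to a pseudo-conic.

This was posed as a conjecture; the problem comes from John Bamberg, Giusy Monzillo, Alessandro Siciliano, "Pseudo-ovals of elliptic quadrics as Delsarte designs of association schemes", arXiv:2104.07999 (2021). The first test of the guess is whether the conic really produces an example on the quadric.

**Proposition 1.** For $q$ odd, every pseudo-conic lies on an elliptic quadric of $\mathrm{PG}(5,q)$.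

**Proof.** Up to projectivity the conic is $f=x_1x_2-x_3^2=0$. For $\delta\in K^*$ the map $x\mapsto \mathrm{Tr}(\delta f(x))$ is a quadratic form over $F$ on $K^3$. All $K$-multiples of a zero of $f$ are zeros of $f$, so the lines of the pseudo-conic are totally singular for it. The form is the orthogonal sum of $\mathrm{Tr}(\delta x_1x_2)$ and $\mathrm{Tr}(-\delta x_3^2)$. The first summand is non-degenerate on a $4$-dimensional space, and it vanishes on the $2$-dimensional $F$-space $x_2=0$, so it is hyperbolic. For the second, note that the nonzero elements of trace $0$ form one coset $\varepsilon F^*$. As $F^*\subset (K^*)^2$, they are either all squares or all non-squares in $K$. Choose $\delta$ so that $-\delta$ has the other quadratic character. Then $-\delta x_3^2$ with $x_3\ne0$ never has trace $0$, so the second summand is anisotropic and the whole form is elliptic. $\square$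

For $q=3$ put $K=F(\mathrm i)$ with $\mathrm i^2=-1$. The squares of $K^*$ are $\pm1,\pm \mathrm i$, and the nonzero trace-$0$ elements are $\pm \mathrm i$. So we take the non-square $-\delta=1+\mathrm i$. Indeed $-\delta x^2\in\{\pm(1+\mathrm i),\pm(\mathrm i-1)\}$ for $x\ne 0$, with traces $\pm2\neq0$.

The second test looks at few lines. Three lines that span $F^6$ are the summands of a decomposition $F^6=A\oplus B\oplus C$, so all such triples are equivalent. Let $L_4$ be a fourth line such that any three of the four span. It meets $A\oplus B$, $A\oplus C$ and $B\oplus C$ trivially, so it projects bijectively onto $C$, $B$ and $A$. If we use these projections to identify $A,B,C$ with $F^2$, then $L_4=\{(x,x,x)\}$. So four lines in general position are all alike, and nothing contradicts the guess. A fifth line has the form $L_5=\{(x,\alpha x,\beta x)\}$ with $\alpha,\beta\in\mathrm{GL}(2,q)$. Reducing modulo $A$, $B$ or $C$ shows that the conditions involving both $L_4$ and $L_5$ say exactly that $\alpha-\beta$, $\beta-1$, $\alpha-1$ are invertible. If the five lines belong to a pseudo-conic, then $F^6$ has a $K$-structure for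 which all of them are $1$-dimensional over $K$. The projections are then $K$-linear, hence $\alpha$ and $\beta$ are multiplications by elements of $K$, and they commute. But for $q=3$ take
$$\alpha=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad \beta=\begin{pmatrix}-1&-1\\0&-1\end{pmatrix}.$$
The determinants of $\alpha$, $\beta$, $\alpha-1$, $\beta-1=\begin{pmatrix}1&-1\\0&1\end{pmatrix}$, $\alpha-\beta=\begin{pmatrix}1&0\\1&1\end{pmatrix}$ are $1,1,2,1,1$, all nonzero in $\mathrm{GF}(3)$. However $\alpha\beta=\begin{pmatrix}0&1\\-1&-1\end{pmatrix}$ and $\beta\alpha=\begin{pmatrix}-1&1\\-1&0\end{pmatrix}$. So five lines of $\mathrm{PG}(5,3)$, any three of which span, need not lie in a pseudo-conic. A proof of the guess needs more than general position of a few lines.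

## 2. Hermitian spaces, quadrics and semilinear involutions

From here on $q$ is any prime power unless we say that it is odd. Let $U=K^4$ with a non-degenerate Hermitian form $h$, linear in the first argument and semilinear in the second, with orthonormal basis $e_1,\dots,e_4$. The symbol $\perp$ refers to $h$. A nonzero vector $v$, or its point $\langle v\rangle$ of $\mathrm{PG}(3,q^2)$, is *isotropic* if $h(v,v)=0$. A subspace is *t.i.* (totally isotropic) if $h$ vanishes on it. The isotropic points form the Hermitian surface $H(3,q^2)$. We use these textbook facts.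

- Since $\dim W^\perp=4-\dim W$, t.i. subspaces of $U$ have dimension at most $2$. A subspace $W$ is non-degenerate if and only if $W^\perp$ is.
- A non-degenerate $2$-dimensional Hermitian space has exactly $q+1$ isotropic points. Two non-orthogonal isotropic vectors are independent and span a non-degenerate $2$-space (their Gram determinant is $-N(h(v,w))$). A non-degenerate $3$-dimensional Hermitian space has no t.i. $2$-space. Non-degenerate Hermitian spaces over $K$ of equal dimension are isometric.
- The norm $K^*\to F^*$ is onto. If $N(\mu)=1$, there is $\lambda\in K^*$, unique up to $F^*$, with $\lambda/\bar\lambda=\mu$ (Hilbert 90). The product of all nonzero elements of $K$ is $-1$.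
- All elliptic quadrics of $\mathrm{PG}(5,q)$ are projectively equivalent. For $q$ odd, a non-degenerate ternary quadratic form over $F$ has $q+1$ singular points. A hyperbolic quadric of $\mathrm{PG}(3,q)$ is partitioned by the $q+1$ lines of a regulus. An elliptic quadric $Q^-(3,q)$ has $q^2+1$ points and contains no line; a plane meets it in at most $q+1$ points.
- If $\tau$ is a semilinear map (for $x\mapsto\bar x$) with $\tau^2=1$ on a $K$-space $W$ of dimension $n$, then $\mathrm{Fix}(\tau)$ is an $F$-space of dimension $n$ that spans $W$ over $K$.

The last fact is short enough to prove. For $w\in W$ and $\theta\in K\setminus F$, the vectors $w+\tau w$ and $\theta w+\bar\theta\,\tau w$ are fixed, and they span $w$ over $K$ because $\bar\theta\neq\theta$. So $\mathrm{Fix}(\tau)$ spans. Suppose fixed vectors are dependent over $K$. Take a shortest nontrivial relation with one coefficient equal to $1$, apply $\tau$ and subtract: the result is a shorter relation, hence trivial, so all coefficients lie in $F$. Thus $F$-independent fixed vectors are $K$-independent.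

## 3. Lines of $Q^-(5,q)$ as points of $H(3,q^2)$

The purpose of this section is to replace a line of the quadric by a single point, where algebra is easier.

On $\Lambda^2U$, with $e_{ij}=e_i\wedge e_j$ and $x=\sum_{i<j}p_{ij}e_{ij}$, put $Q(x)=p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}$. Its polar form $\beta$ satisfies $x\wedge y=\beta(x,y)\,e_1\wedge e_2\wedge e_3\wedge e_4$. By the Klein correspondence, $Q(x)=0$ if and only if $x$ is decomposable. A nonzero decomposable $x=u\wedge v$ is a *Plücker vector* of the line $\langle u,v\rangle$ of $\mathrm{PG}(3,q^2)$, and two such vectors satisfy $\beta(x,y)=0$ if and only if their lines meet.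

**Step 1: a real form of $\Lambda^2U$.** We need an $F$-space on which $Q$ is elliptic. The formula
$$h_2(x\wedge y,z\wedge w)=h(x,z)h(y,w)-h(x,w)h(y,z)$$
defines a Hermitian form on $\Lambda^2U$ for which the $e_{ij}$ are orthonormal. Let $\sigma$ be the semilinear map given by $\beta(x,\sigma y)=h_2(x,y)$ for all $x$. As $\beta(e_{12},e_{34})=1$, $\beta(e_{13},e_{24})=-1$, $\beta(e_{14},e_{23})=1$, it acts by $e_{12}\leftrightarrow e_{34}$, $e_{13}\leftrightarrow -e_{24}$, $e_{14}\leftrightarrow e_{23}$. So $\sigma^2=1$, and $V:=\mathrm{Fix}(\sigma)$ is a $6$-dimensional $F$-space: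
$$V=\{ae_{12}+\bar ae_{34}+be_{13}-\bar be_{24}+ce_{14}+\bar ce_{23}:a,b,c\in K\},\qquad Q|_V=N(a)+N(b)+N(c).$$
The polar form of $N$ is $\mathrm{Tr}(x\bar y)$, so $Q|_V$ is non-degenerate. The form $N(a)+N(b)$ vanishes on the $2$-dimensional $F$-space $a=\lambda b$ with $N(\lambda)=-1$, so it is hyperbolic, while $N(c)$ is anisotropic. Hence $Q|_V$ is elliptic, and we take $Q^-(5,q)$ to be the quadric $Q=0$ of $\mathrm{PG}(V)$. Note that $\beta$ is $F$-valued on $V$, because $Q$ is.

**Step 2: $\sigma$ acts on lines as $\perp$.** This tells us which lines of $\mathrm{PG}(3,q^2)$ are points of $Q^-(5,q)$. Let $\ell=\langle u,v\rangle$ and $z\in\ell^\perp$. For every $w\in U$,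
$$\beta(z\wedge w,\sigma(u\wedge v))=h_2(z\wedge w,u\wedge v)=h(z,u)h(w,v)-h(z,v)h(w,u)=0.$$
So $z\wedge\sigma(u\wedge v)\in\Lambda^3U$ is killed by wedging with every $w$, and is therefore $0$. Let $z_1,z_2$ be a basis of $\ell^\perp$. From $z_1\wedge\sigma(u\wedge v)=0$ we get $\sigma(u\wedge v)=z_1\wedge a$ for some $a$, and then $z_2\wedge z_1\wedge a=0$ gives $a\in\ell^\perp$. As $\sigma$ is injective, $\sigma(u\wedge v)$ is a Plücker vector of $\ell^\perp$.

**Step 3: points of the quadric are t.i. lines.** A singular $x\in V$, $x\neq 0$, is a Plücker vector of a line $\ell$, and $\sigma x=x$ gives $\ell=\ell^\perp$, so $\ell$ is t.i. Conversely, let $x$ be a Plücker vector of a t.i. line $\ell$. Then $\ell\subseteq\ell^\perp$, so $\ell=\ell^\perp$ by dimension, hence $\sigma x=\mu x$; and $x=\sigma^2x=\bar\mu\mu x$ gives $N(\mu)=1$. By Hilbert 90 there is $\lambda\in K^*$, unique up to $F^*$, with $\lambda/\bar\lambda=\mu$, and then $\sigma(\lambda x)=\bar\lambda\mu x=\lambda x$. So points of $Q^-(5,q)$ correspond bijectively to t.i. lines.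

**Step 4: lines of the quadric are isotropic points.** For an isotropic point $p$ let $E_p=p\wedge p^\perp$. Since $p\in p^\perp$ and $\dim p^\perp=3$, this is a $2$-dimensional $K$-space, and all its vectors are decomposable. For $v\in p^\perp\setminus p$, the line $\langle p,v\rangle^\perp$ contains $p$ and lies in $p^\perp$, so Step 2 shows that $E_p$ is $\sigma$-stable. Hence
$$L_p:=E_p\cap V$$
is a totally singular $F$-space of dimension $2$, a line of $Q^-(5,q)$. Its $q+1$ points are exactly the t.i. lines through $p$: each of its points is a t.i. line through $p$ by Step 3, and a t.i. line through $p$ lies in $p^\perp$, so its Plücker vectors lie in $E_p$.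

Conversely, the $q+1\ge3$ points of a line of $Q^-(5,q)$ are distinct t.i. lines that pairwise meet, because $\beta$ vanishes on a totally singular space. Suppose that they are not concurrent. Then they lie in a common plane. If two of them meet in $r$, then $r$ is orthogonal to both, so this plane is $r^\perp$. Every t.i. line $m$ in $r^\perp$ passes through $r$, since otherwise $r+m$ would be a t.i. $3$-space. So all of them pass through $r$, a contradiction. Hence they all pass through one isotropic point $p$, and by dimension the line is $L_p$. The point $p$ is determined by $L_p$, as the intersection of two of its t.i. lines. We have proved the following.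

**Proposition 2.** The map $p\mapsto L_p$ is a bijection from the isotropic points of $U$ to the lines of $Q^-(5,q)$, and the points of $L_p$ are the t.i. lines through $p$.

**Lemma 3.** Let $S$ be a set of at least three isotropic points. Any three of the lines $L_p$ $(p\in S)$ span $\mathrm{PG}(5,q)$ if and only if

(a) distinct points of $S$ are non-orthogonal, and

(b) no isotropic point is orthogonal to three distinct points of $S$.

**Proof.** Suppose that any three span. If $p\perp p'$ were distinct points of $S$, the t.i. line $pp'$ would be a common point of $L_p$ and $L_{p'}$, and with any third line these would not span. So (a) holds. Suppose an isotropic $m$ is orthogonal to distinct $p_1,p_2,p_3\in S$. By (a), $m$ is none of the $p_i$. The t.i. lines $mp_i$ give nonzero $x_i\in L_{p_i}\cap L_m$. Three vectors in the $2$-dimensional $L_m$ are dependent, so $L_{p_1}+L_{p_2}+L_{p_3}$ is not a direct sum and has dimension less than $6$, a contradiction. So (b) holds.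

Conversely assume (a) and (b). A common point of $L_p$ and $L_{p'}$ is a t.i. line through $p$ and $p'$, so by (a) the $L_p$ are pairwise disjoint. If $L_{p_1},L_{p_2},L_{p_3}$ do not span, there are $x_i\in L_{p_i}$, not all zero, with $x_1+x_2+x_3=0$. By disjointness all $x_i$ are nonzero and $x_1,x_2$ are independent. From $0=Q(x_3)=Q(x_1+x_2)=\beta(x_1,x_2)$ we see that $\langle x_1,x_2\rangle$ is totally singular, so it is some $L_m$. Each $x_i$ is a t.i. line containing $m$ and $p_i$, so $m\perp p_1,p_2,p_3$, against (b). $\square$

## 4. The triple products $t_{ijk}$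

Let $S=\{\langle v_i\rangle\}$ be a set of pairwise non-orthogonal isotropic points, $h_{ij}=h(v_i,v_j)$ and
$$t_{ijk}=h_{ij}h_{jk}h_{ki}$$
for distinct $i,j,k$. Rescaling the $v_i$ multiplies $t_{ijk}$ by norms, that is, by elements of $F^*$. Odd permutations of the indices replace $t_{ijk}$ by $\overline{t_{ijk}}$, and even ones leave it unchanged.

**Definition.** The triple $\{i,j,k\}$ is *real* if $t_{ijk}\in F$. By the preceding remarks this depends only on the three points.

Condition (b) is about such a triple, and it is a trace condition.

**Lemma 4.** Let $v_1,v_2,v_3$ be isotropic and pairwise non-orthogonal. The following are equivalent: (i) no isotropic point is orthogonal to all three; (ii) $v_1,v_2,v_3$ are independent and their span is non-degenerate; (iii) $\mathrm{Tr}(t_{123})\ne0$.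

**Proof.** The Gram matrix of the three vectors has zero diagonal, and its determinant is
$$h_{12}h_{23}h_{31}+h_{13}h_{21}h_{32}=t_{123}+\overline{t_{123}}=\mathrm{Tr}(t_{123}).\tag{1}$$
It is invertible exactly when (ii) holds, so (ii) and (iii) are equivalent. Let $W$ be the span. If (ii) holds, $W^\perp=\langle u\rangle$ is non-degenerate, so $u$ is not isotropic, and (i) follows. Suppose (ii) fails. If $\dim W=2$, then $W=\langle v_1,v_2\rangle$ is non-degenerate, so $W^\perp$ is a non-degenerate $2$-space and has isotropic points. If $\dim W=3$ and $W=u^\perp$ is degenerate, then $u\in W=u^\perp$, so $u$ is isotropic. In both cases (i) fails. $\square$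

So (a) and (b) together say: $h_{ij}\neq0$ and $\mathrm{Tr}(t_{ijk})\ne0$ for all distinct $i,j,k$. In particular any three points of $S$ are then non-collinear and span a non-degenerate plane. We use this throughout.

Here is a large supply of sets satisfying (a) and (b) for $q$ odd.

**Lemma 5.** Let $q$ be odd, and let $R\subset U$ be an $F$-subspace of dimension $4$ that spans $U$ over $K$, such that $h|_R$ is an $F$-valued symmetric form of elliptic type. Then its $q^2+1$ singular points satisfy (a) and (b), and all triples are real. So the corresponding $q^2+1$ lines $L_p$ form a pseudo-oval in $Q^-(5,q)$.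

**Proof.** An $F$-basis of $R$ is a $K$-basis of $U$, so distinct points of $\mathrm{PG}(R)$ are distinct points of $\mathrm{PG}(U)$. Two distinct orthogonal singular points of $R$ would span a line on the quadric, but an elliptic quadric contains no line. So the $h_{ij}$ are nonzero elements of $F$. Hence $t_{ijk}\in F^*$ and $\mathrm{Tr}(t_{ijk})=2t_{ijk}\neq0$. Now apply Lemmas 4 and 3. $\square$

Such an $R$ exists: choose $\gamma\in K$ with $N(\gamma)$ a non-square of $F$ and let $R$ be the $F$-span of $e_1,e_2,e_3,\gamma e_4$. Then $h(x,x)=x_1^2+x_2^2+x_3^2+N(\gamma)x_4^2$ has non-square discriminant, so it is elliptic. The points of $\mathrm{PG}(R)$ form a *Baer subgeometry* $\mathrm{PG}(3,q)$ of $\mathrm{PG}(3,q^2)$.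

For $q=3$ take $\gamma=1+\mathrm i$, so $N(\gamma)=2=-1$. The singular points are the four points $e_1\pm e_2\pm e_3$ and the six points $\pm e_m+\gamma e_4$ $(m=1,2,3)$, ten in all. Products such as $h(e_1+\gamma e_4,-e_1+\gamma e_4)=-1-1=1$, $h(e_1+\gamma e_4,e_2+\gamma e_4)=-1$ and $h(e_1+e_2+e_3,e_1+e_2-e_3)=1$ are nonzero elements of $\mathrm{GF}(3)$, as the lemma says. We call this set $S_0$ and come back to it.

The smallest field can be settled by hand. Let $q=2$, $K=\{0,1,\omega,\omega^2\}$, and suppose $v_1,\dots,v_5$ satisfy (a) and (b). Only $\omega,\omega^2$ have nonzero trace. Scale so that $h_{1i}=1$ for $i\geq 2$; then $t_{1ij}=h_{ij}$, so $h_{ij}\in\{\omega,\omega^2\}$ for $i\ne j$ in $\{2,\dots,5\}$. Draw an arrow $i\to j$ if $h_{ij}=\omega$ (then $h_{ji}=\omega^2$). A cyclic triangle would have $t=\omega^{3}=1$ or $\omega^6=1$, of trace $0$. So this tournament has no cyclic triangle, and we can number the points so that $h_{ij}=\omega$ for $2\le i<j$. Replacing $v_1$ by $\omega v_1$ gives $h_{ij}=\omega$ for all $i<j$ and $\omega^2$ for all $i>j$. Let $x$ be in the kernel of this Gram matrix. The sum of rows $i$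 and $i+1$ has entries $\omega^2$ and $\omega$ in columns $i$, $i+1$ and zeros elsewhere, so $x_{i+1}=\omega x_i$ and $x=x_1(1,\omega,\omega^2,1,\omega)$. The first row gives $\omega x_1(\omega+\omega^2+1+\omega)=\omega^2x_1=0$, so $x=0$. The Gram matrix is invertible, and five vectors of $U=K^4$ would be independent, which is absurd. So $Q^-(5,2)$ contains no pseudo-oval at all. In this case (b) forced every triple to be *non*-real.

## 5. What three points alone cannot show

Lemma 5 suggests the plan for $q$ odd: show that all triples of $S$ are real, then recover the $F$-space $R$. The sensible first attempt is to get reality of a triple from conditions (a) and (b) on the points involved. Lemma 4 shows exactly what these give for three points, namely $\mathrm{Tr}(t_{ijk})\neq0$. The class of $t_{ijk}$ in $K^*/F^*$, a cyclic group of order $q+1$, is a well-defined invariant of the ordered triple. The nonzero trace-$0$ elements form one coset of $F^*$. So (b) excludes one class out of $q+1$, whereas we want to exclude all classes but one.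

This cannot be improved by looking at three points. Let $q$ be odd and $\theta\in K\setminus F$ with $\mathrm{Tr}(\theta)\ne0$ (there are $q^2-2q+1>0$ choices). The Hermitian matrix with zero diagonal and $h_{12}=h_{23}=1$, $h_{31}=\theta$ has determinant $\mathrm{Tr}(\theta)\neq0$, so it is the Gram matrix of a basis of a non-degenerate $3$-dimensional Hermitian space. That space embeds in $U$: its orthogonal sum with a non-degenerate $1$-dimensional space is isometric to $U$. The three points satisfy (a) and (b), and $t_{123}=\theta$ is not in $F$. Passing to more points gives relations between the classes, for instance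
$$t_{ijl}\,t_{jkl}\,t_{kil}=t_{ijk}\,N(h_{il})N(h_{jl})N(h_{kl}),\tag{2}$$
but such an identity does not by itself say that any one of them is trivial. In Section 10 we shall see sets of $q^2-q+1$ points with (a) and (b) that contain non-real triples. The hypothesis that must do the work is that $S$ has nearly as many points as possible.

## 6. A product over a totally isotropic line

The way to use the size is to look at a t.i. line through a point of $S$. Such a line has $q^2$ further points, and $S$ has $q^2$ further points; condition (b) matches them up one to one. Multiplying over the match, as in Wilson's theorem, gives a Segre-type product identity.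

**Lemma 6.** Let $S=\{\langle v_i\rangle\}$ satisfy (a) and (b), and let $n$ be an isotropic vector with $n\perp v_i$, $n\notin Kv_i$. Then the elements
$$\lambda_k:=-h(n,v_k)/h_{ik}\qquad(k\ne i)\tag{3}$$
of $K$ are distinct. In particular $|S|\le q^2+1$ whenever $|S|\geq 3$.

**Proof.** For $\lambda\in K$ the vector $n+\lambda v_i$ is isotropic and orthogonal to $v_i$. It is orthogonal to $v_k$ exactly when $h(n,v_k)+\lambda h_{ik}=0$, that is, when $\lambda=\lambda_k$. If $\lambda_k=\lambda_l$ with $k\ne l$, the isotropic point $\langle n+\lambda_kv_i\rangle$ would be orthogonal to $v_i,v_k,v_l$, against (b). Such an $n$ exists (take an isotropic vector of $\langle v_i,v_j\rangle^\perp$), so $|S|-1\le|K|=q^2$. $\square$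

In the example $S_0$ for $q=3$ take $v_i=e_1+\gamma e_4$, $v_j=-e_1+\gamma e_4$ and $n=e_2+\gamma e_3$, which is isotropic since $1+N(\gamma)=0$, and which is orthogonal to $v_i,v_j$. Then $\lambda_j=0$. The points $\pm e_2+\gamma e_4$ have $h(n,v_k)=\pm1$, $h_{ik}=-1$, so $\lambda_k=\pm1$. The points $\pm e_3+\gamma e_4$ give $\pm\gamma$. The points $e_1+\epsilon e_2+\zeta e_3$ with $\epsilon,\zeta=\pm1$ have $h_{ik}=1$ and give $-(\epsilon+\zeta\gamma)$. Since $1,\gamma$ is an $F$-basis of $K$, the nine values $0,\pm1,\pm\gamma,\pm1\pm\gamma$ are exactly the elements of $\mathrm{GF}(9)$.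

**Lemma 7.** If $S$ satisfies (a) and (b) and $|S|=q^2+1$, then all triples of $S$ are real.

**Proof.** Step 1 computes a product in two ways, and Step 2 removes everything that depends on single points.

**Step 1: the product identity.** We want a relation between $i$ and $j$ that is free of auxiliary vectors. Fix $i\neq j$ and an isotropic $n\in\langle v_i,v_j\rangle^\perp$. It exists because this $2$-space is non-degenerate, and $n\notin Kv_i$ because $v_i\not\perp v_j$. There are $q^2$ indices $k\ne i$, so by Lemma 6 the map $k\mapsto\lambda_k$ is a bijection onto $K$. As $n\perp v_j$, $\lambda_j=0$. Hence the $\lambda_k$ with $k\ne i,j$ run through $K^*$, and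
$$\prod_{k\ne i,j}\frac{-h(n,v_k)}{h_{ik}}=-1 .$$
There are $q^2-1$ factors, and $(-1)^{q^2-1}=1$ in $K$ (for $q$ even, $-1=1$). So
$$\prod_{k\ne i,j}h(n,v_k)=-\prod_{k\neq i,j}h_{ik}.\tag{4}$$
The conditions on $n$ are symmetric in $i$ and $j$, so with the same $n$ the left side also equals $-\prod_{k\ne i,j}h_{jk}$. The vector $n$ has served its purpose: $\prod_{k\ne i,j}h_{ik}=\prod_{k\ne i,j}h_{jk}$.

**Step 2: going round a triangle.** Put $\Pi_i=\prod_{k\ne i}h_{ik}$. Step 1 says $\Pi_i/h_{ij}=\Pi_j/h_{ji}$. Since $h_{ji}=\overline{h_{ij}}$,
$$\frac{\overline{h_{ij}}}{h_{ij}}=\frac{\Pi_j}{\Pi_i}\qquad\text{for all }i\ne j.\tag{5}$$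
Multiply (5) over $(i,j)$, $(j,k)$, $(k,i)$. The right sides cancel, and $\overline{t_{ijk}}/t_{ijk}=1$. $\square$

## 7. Real triples force a Baer subgeometry

Once all triples are real, the vectors can be scaled so that all inner products lie in $F$; then $S$ lives over $F$.

**Lemma 8.** Let $S$ satisfy (a) and (b), let $|S|\ge3$, and suppose all triples of $S$ are real.

(1) Then $q$ is odd.

(2) If $|S|>q+1$, then $S$ is not contained in a plane, and $S$ is contained in the set of singular points of $(R,h|_R)$, where $R\subset U$ is an $F$-subspace of dimension $4$ that spans $U$ over $K$ and $h|_R$ is an $F$-valued symmetric form of elliptic type. If $|S|=q^2+1$, then $S$ equals this set $Q^-(3,q)$.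

**Proof.**

**Step 1: scaling.** We make the Gram matrix real. Fix an index $1$. Replacing $v_i$ by $cv_i$ multiplies $h_{1i}$ by $\bar c$, so we may assume $h_{1i}=1$ for all $i\ne1$. Then $h_{i1}=1$, and for distinct $i,j\ne1$ we have $t_{ij1}=h_{ij}h_{j1}h_{1i}=h_{ij}$, which is in $F$ by hypothesis. So all $h_{ij}\in F$, and $h_{ij}=\overline{h_{ji}}=h_{ji}$.

**Step 2: proof of (1).** The point is that a real triple is forbidden in characteristic $2$. By Lemma 4 the Gram matrix of three of the $v_i$ is invertible. By (1) in Section 4 its determinant is $2t_{ijk}$, since $t_{ijk}\in F$. So $q$ is odd.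

**Step 3: all vectors lie in one $F$-space.** Let $D$ be the $K$-span of all $v_i$, and $d=\dim_KD$. Then $d\in\{3,4\}$, and $D$ is non-degenerate: for $d=3$ it is spanned by three points of $S$, and for $d=4$ it is $U$. Choose a $K$-basis $b_1,\dots,b_d$ of $D$ among the $v_i$, and let $R$ be its $F$-span. The Gram matrix of the $b_m$ is symmetric, invertible and has entries in $F$. So $h|_R$ is a non-degenerate $F$-valued symmetric form. For any $k$ write $v_k=\sum_mc_mb_m$ with $c_m\in K$. Then $\sum_mc_mh(b_m,b_l)=h(v_k,b_l)\in F$ for all $l$. This is an invertible linear system over $F$ with right side in $F$, so $c_m\in F$ and $v_k\in R$.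

**Step 4: only the elliptic case is large enough.** We determine the type of $h|_R$. The $v_k$ are singular vectors of the non-degenerate quadratic form $h(x,x)$ on $R$. They are pairwise non-orthogonal and represent distinct points of $\mathrm{PG}(R)$. If $d=3$, this form has at most $q+1$ singular points, so $|S|\le q+1$. If $d=4$ and the form is hyperbolic, its singular points are partitioned by $q+1$ totally singular lines; two points on the same line are orthogonal, so again $|S|\le q+1$. Hence if $|S|>q+1$, then $d=4$, so $S$ is not contained in a plane, and the form is elliptic. It has exactly $q^2+1$ singular points, so equality holds if $|S|=q^2+1$. $\square$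

The observation for $q=2$ in Section 4 is the first case of a general fact.

**Theorem A.** For $q$ even, $Q^-(5,q)$ contains no pseudo-oval.

**Proof.** By Proposition 2 and Lemma 3 a pseudo-oval would give $S$ with (a), (b) and $|S|=q^2+1$. By Lemma 7 all its triples are real, and Lemma 8(1) says that $q$ is odd. $\square$

## 8. From $Q^-(3,q)$ back to the conic

What remains is to move one set $Q^-(3,q)$ to another. Isometries of $U$ must be turned into projectivities of $\mathrm{PG}(V)$.

**Lemma 9.** If $g$ is a linear isometry of $(U,h)$, there is an $F$-linear bijection of $V$ that preserves $Q^-(5,q)$ and maps $L_p$ to $L_{gp}$ for all isotropic $p$.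

**Proof.** The obvious candidate $G=\Lambda^2g$ need not preserve $V$, so we correct it by a scalar. Let $d=\det g$; as $g$ is an isometry, $N(d)=1$. Then $\beta(Gx,Gy)=d\,\beta(x,y)$ and $h_2(Gx,Gy)=h_2(x,y)$. Hence
$$\beta(Gx,\sigma Gy)=h_2(Gx,Gy)=h_2(x,y)=\beta(x,\sigma y)=d^{-1}\beta(Gx,G\sigma y)$$
for all $x$, that is, $\sigma G=d^{-1}G\sigma$. Choose $\lambda\in K^*$ with $\bar\lambda/\lambda=d$, by Hilbert 90. Then $\sigma\lambda G=\bar\lambda\sigma G=\bar\lambda d^{-1}G\sigma=\lambda G\sigma$, so $\lambda G$ maps $V$ to $V$. It maps decomposable vectors to decomposable vectors, so it preserves the zero set of $Q$. It maps $E_p$ to $E_{gp}$, hence $L_p=E_p\cap V$ to $L_{gp}$. $\square$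

**Proof of the Main Theorem.** Let $q$ be odd. All elliptic quadrics of $\mathrm{PG}(5,q)$ are projectively equivalent, so we may work in the model of Section 3.

**Step 1: the shape of a pseudo-oval.** This step collects the previous sections. Let $\mathcal O$ be a pseudo-oval in $Q^-(5,q)$. By Proposition 2 and Lemma 3, $\mathcal O=\{L_p:p\in S\}$ with $|S|=q^2+1$ and $S$ satisfying (a) and (b). By Lemmas 7 and 8, $S$ is the set of singular points of some elliptic $(R,h|_R)$ as in Lemma 8(2).

**Step 2: any two such sets are equivalent.** Let $S'$ be another such set, belonging to $R'$. An elliptic form in dimension $4$ over $F$ is the orthogonal sum of a hyperbolic plane and an anisotropic plane. An anisotropic binary form $ax^2+bxy+cy^2$ factors over $K$ as $a(x-\vartheta y)(x-\bar\vartheta y)=aN(x-\vartheta y)$ with $\vartheta\in K\setminus F$, so it is isometric to $aN$. Since $a=N(\kappa)$ for some $\kappa$, we have $aN(z)=N(\kappa z)$, so it is isometric to $N$. Hence there is an isometry $R\to R'$ for the forms $h(x,x)$, and, $q$ being odd, it preserves $h$ on $R$. Bases of $R$ and $R'$ over $F$ are bases of $U$ over $K$,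 and $h$ is determined on $U$ by its values on such a basis. So the $K$-linear extension $g$ of the isometry is an isometry of $(U,h)$, and $gS=S'$. By Lemma 9, $\{L_p:p\in S\}$ and $\{L_p:p\in S'\}$ are equivalent under a projectivity that stabilizes $Q^-(5,q)$.

**Step 3: a pseudo-conic is one of them.** By Proposition 1 a pseudo-conic lies on an elliptic quadric, so after a projectivity it is a pseudo-oval in our $Q^-(5,q)$. By Step 1 it is $\{L_p:p\in S'\}$ for some $S'$ as in Step 2, and by Step 2 the given $\mathcal O$ is projectively equivalent to it. $\square$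

**Corollary 10.** Let $q$ be odd. The pseudo-ovals in $Q^-(5,q)$ form exactly one orbit under the projectivities that stabilize $Q^-(5,q)$. Under $p\mapsto L_p$ they correspond precisely to the elliptic quadrics $Q^-(3,q)$ described in Lemma 8(2).

**Proof.** Steps 1 and 2 show that every pseudo-oval comes from such a $Q^-(3,q)$ and that any two are in one orbit. Lemma 5 shows that every such $Q^-(3,q)$ gives a pseudo-oval, and that one exists. $\square$

## 9. Large pseudo-arcs and the missing values of $\lambda_k$

Reality of triples was deduced from a perfect matching with $K$. We now let $S$ be a little smaller.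

**Definition.** A *pseudo-arc* in $Q^-(5,q)$ is a set of at least three lines of $Q^-(5,q)$ any three of which span $\mathrm{PG}(5,q)$. By Lemma 3 pseudo-arcs correspond to sets $S$ of at least three isotropic points with (a) and (b). A pseudo-arc is *planar* if $S$ lies in a plane of $\mathrm{PG}(3,q^2)$.

The three points constructed in Section 5 form a planar pseudo-arc; the set $S_0$ gives a non-planar one. If $S$ lies in a plane, this plane is non-degenerate by Lemma 4, and $S$ is an arc (no three points collinear) contained in the Hermitian curve $H(2,q^2)$ of that plane.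

**Theorem B.** Let $\mathcal A$ be a non-planar pseudo-arc of $q^2+1-\delta$ lines in $Q^-(5,q)$, where $\delta\ge0$ is an integer and $q\ge3$. Suppose $\delta\le1$, or that $\delta\le q$ and
$$3(\delta-1)(q-1+3\delta)<q^2-q-4\delta.\tag{6}$$
(This holds in particular whenever $\delta\le q/5$.) Then $q$ is odd and $\mathcal A$ is contained in a pseudo-conic lying on $Q^-(5,q)$.

First the claim in parentheses. Let $2\le\delta\le q/5$. The left side of (6) increases with $\delta$, so it is at most $3(\frac q5-1)(\frac{8q}5-1)=\frac{24}{25}q^2-\frac{27}5q+3$. The right side is at least $q^2-\frac95q$. The difference is at least $\frac{q^2}{25}+\frac{18q}5-3>0$.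

**Proof of Theorem B.** Let $S=\{\langle v_i\rangle\}$ correspond to $\mathcal A$. In all cases $\delta\le q$. Along a t.i. line through $v_i$ the values $\lambda_k$ now miss $\delta$ elements of $K$. The idea is that the missing elements are the roots of a polynomial that varies with the t.i. line as a *form of degree $\delta$*. A form of degree at most $q$ is controlled by the $q+1$ isotropic points of $\langle v_i,v_j\rangle^\perp$, and this replaces the lost identity at all but $\delta$ points.

**Step 1: a form that records the missing values.** Here we find a substitute for (4). Fix $i$, and write $v_i^\perp=Kv_i\oplus M$ with a $2$-dimensional $M$ and coordinates $n_1,n_2$ on $M$. For $y=Xv_i+n\in v_i^\perp$, $n\in M$, put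
$$\Phi_i(y)=\prod_{k\ne i}\frac{h(y,v_k)}{h_{ik}}=\prod_{k\ne i}\Big(X+\frac{h(n,v_k)}{h_{ik}}\Big).$$
This is homogeneous of degree $q^2-\delta\ge2$ in $(X,n_1,n_2)$ and monic in $X$. Division with remainder in $K[n_1,n_2][X]$ gives unique $G_i$, $\rho_i$ with
$$X^{q^2}=G_i\Phi_i+\rho_i,\qquad \deg_X\rho_i<q^2-\delta,$$
and $G_i$ is monic of degree $\delta$ in $X$. The homogeneous parts of $G_i$ and $\rho_i$ of total degree $\delta$ and $q^2$ also solve this, because $X^{q^2}$ and $\Phi_i$ are homogeneous. By uniqueness $G_i$ is a form of degree $\delta$ on $v_i^\perp$.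

Let $n\in M$ be isotropic. The roots of $\Phi_i(Xv_i+n)$ as a polynomial in $X$ are the $\lambda_k$ of (3), which are distinct by Lemma 6. So $\Phi_i(Xv_i+n)$ divides $X^{q^2}-X$, say $X^{q^2}=P(X)\,\Phi_i(Xv_i+n)+X$. As $1<q^2-\delta$, this is division with remainder of $X^{q^2}$ by the monic polynomial $\Phi_i(Xv_i+n)$ over $K$. By uniqueness $P(X)=G_i(Xv_i+n)$. Thus $G_i\Phi_i(Xv_i+n)=X^{q^2}-X$.

Now let $y=X_0v_i+n$ be isotropic in $v_i^\perp\setminus Kv_i$. Then $n$ is isotropic, since $h(y,y)=h(n,n)$ and $n\ne0$. Substituting $X=T+X_0$ and using $X_0^{q^2}=X_0$, we get $G_i\Phi_i(Tv_i+y)=T^{q^2}-T$. If moreover $y\perp v_j$ with $j\ne i$, the $j$-th factor of $\Phi_i(Tv_i+y)$ is $T$. Dividing by $T$ and putting $T=0$,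
$$G_i(y)\prod_{k\ne i,j}\frac{h(y,v_k)}{h_{ik}}=-1\qquad\text{for every isotropic }y\in N_{ij}:=\langle v_i,v_j\rangle^\perp.\tag{7}$$
(Such $y$ is never in $Kv_i$, as $v_i\not\perp v_j$.) For $\delta=0$ we have $G_i=1$, and (7) is (4).

**Step 2: most triples at a given pair are real.** We compare $i$ with $j$ as in Lemma 7. By (7) for $(i,j)$ and for $(j,i)$,
$$G_j(y)=c_{ij}G_i(y),\qquad c_{ij}=\prod_{k\ne i,j}\frac{h_{jk}}{h_{ik}},$$
at the $q+1$ isotropic points $y$ of $N_{ij}$. Both sides are binary forms on $N_{ij}$ of degree $\delta\le q$, and a nonzero binary form of degree $\delta$ has at most $\delta$ zeros. So $G_j=c_{ij}G_i$ on all of $N_{ij}$. By (7) $G_i$ is not identically zero on $N_{ij}$, so it has at most $\delta$ zeros there, counted as points.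

For distinct $i,j,k$ let $\langle u\rangle=\langle v_i,v_j,v_k\rangle^\perp$; then $u$ lies in $N_{ij}$, $N_{jk}$ and $N_{ki}$. If $G_i(u)\ne0$, then $G_j(u)=c_{ij}G_i(u)$, $G_k(u)=c_{jk}G_j(u)$ and $G_i(u)=c_{ki}G_k(u)$ are nonzero, so $c_{ij}c_{jk}c_{ki}=1$. With $\Pi_i=\prod_{k\ne i}h_{ik}$ we have $c_{ij}=\Pi_jh_{ij}/(\Pi_ih_{ji})$, and therefore
$$c_{ij}c_{jk}c_{ki}=\frac{h_{ij}h_{jk}h_{ki}}{h_{ji}h_{kj}h_{ik}}=\frac{t_{ijk}}{\overline{t_{ijk}}}.$$
So the triple is real. In other words, if $t_{ijk}\notin F$, then the point $\langle v_i,v_j,v_k\rangle^\perp$ of $N_{ij}$ is one of the at most $\delta$ zeros of $G_i$. As a plane is determined by its $\perp$, we conclude: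
$$\text{for given }i\ne j,\text{ the planes }\langle v_i,v_j,v_k\rangle\text{ with }t_{ijk}\notin F\text{ number at most }\delta.\tag{8}$$
Call these planes the *bad planes of the pair $ij$*. They do not depend on the scaling of the $v_i$.

**Step 3: every plane $D$ satisfies $|S\cap D|\le q+1+3\delta$.** We need this to know that bad planes contain few points. Let $A=S\cap D$ and $a=|A|$. If $a\le2\delta+2$ there is nothing to prove, so let $a\ge2\delta+3$. Then $a\ge3$ and $D$ is non-degenerate. As $\mathcal A$ is non-planar, there is $v_i\in S$ not in $D$. Scale the vectors of $A$ so that $h_{ij}=1$ for $j\in A$; then $t_{ijk}=h_{jk}$ for distinct $j,k\in A$. Join $j,k\in A$ by an edge if $h_{jk}\notin F$.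

Fix $j$. Its neighbors $k$ lie in the bad planes of the pair $ij$, at most $\delta$ in number by (8). Each of these contains $v_i\notin D$, so it meets $D$ in a line through $v_j$. That line contains at most one further point of $A$, since no three points of $S$ are collinear. So every vertex has at most $\delta$ neighbors.

Choose $j_1\in A$, then $j_2\in A$ not equal or adjacent to $j_1$ (at most $1+\delta$ excluded), then $j_3\in A$ not equal or adjacent to $j_1$ or $j_2$ (at most $2+2\delta$ excluded). This is possible since $a\ge2\delta+3$. The vectors $v_{j_1},v_{j_2},v_{j_3}$ form a basis of $D$ whose Gram matrix is invertible, symmetric, over $F$, with zero diagonal. Its determinant is $2h_{j_1j_2}h_{j_2j_3}h_{j_3j_1}$, so $q$ is odd. If $k\in A$ is not equal or adjacent to any of $j_1,j_2,j_3$, then its products with the basis are in $F$, so by the linear system of Lemma 8, Step 3, $v_k$ has $F$-coordinates in this basis. It is then one of the $q+1$ singular points of a non-degenerate ternary form over $F$, and different from $j_1,j_2,j_3$, so there are at most $q+1-3$ such $k$. The remaining elements of $A$ are $j_1,j_2,j_3$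 and their neighbors, at most $3(\delta+1)$. Hence $a\le(q-2)+3(\delta+1)=q+1+3\delta$.

**Step 4: all triples are real.** Identity (2) lets us check a triple through a fourth point, and by counting we find a good fourth point. Suppose $t_{ijk}\notin F$ and let $D=\langle v_i,v_j,v_k\rangle$. Then $D$ is a bad plane of each of the pairs $ij$, $jk$, $ki$. If $\delta=0$ this contradicts (8). If $\delta\ge1$, each pair has at most $\delta-1$ further bad planes, and by Step 3 each of these contains at most $q-1+3\delta$ points of $S$ outside the pair. We look for $v_l\in S\setminus D$ in none of these further planes. If $\delta=1$, there are no further planes, and $l$ exists because $S\not\subset D$. If $\delta\ge2$, then $S\setminus D$ has at least $q^2+1-\delta-(q+1+3\delta)=q^2-q-4\delta$ points, of which at most $3(\delta-1)(q-1+3\delta)$ are in further bad planes, and (6) shows that $l$ exists.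

The plane $\langle v_i,v_j,v_l\rangle$ is not $D$, since $v_l\notin D$, and it is no further bad plane of $ij$, by the choice of $l$. So $t_{ijl}\in F$, and likewise $t_{jkl},t_{kil}\in F$. Indeed (2) holds, because
$$t_{ijl}\,t_{jkl}\,t_{kil}=(h_{ij}h_{jl}h_{li})(h_{jk}h_{kl}h_{lj})(h_{ki}h_{il}h_{lk})=t_{ijk}N(h_{jl})N(h_{kl})N(h_{il}).$$
The norms are nonzero elements of $F$, so $t_{ijk}\in F$, a contradiction.

**Step 5: conclusion.** We apply Lemma 8 to finish. Since $\delta\le q$ and $q\ge3$, $|S|\ge q^2+1-q>q+1$. So $q$ is odd, and $S$ lies in the set $Q^-(3,q)$ of singular points of some elliptic $(R,h|_R)$. By Lemma 5 the lines $L_p$ with $p$ in this $Q^-(3,q)$ form a pseudo-oval in $Q^-(5,q)$, which is a pseudo-conic by the Main Theorem. It contains $\mathcal A$. $\square$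

## 10. Arcs of $\mathrm{PG}(2,q^2)$ inside a Hermitian curve

**Theorem C.** Let $q$ be odd. Every pseudo-arc of at least $q^2$ lines in $Q^-(5,q)$ is contained in a pseudo-conic lying on $Q^-(5,q)$. If $q\ge17$, the same holds for every pseudo-arc of at least $q^2+1-q/5$ lines in $Q^-(5,q)$.

**Proof.** By Lemma 6 a pseudo-arc has at most $q^2+1$ lines, so it has $q^2+1-\delta$ lines with $\delta\ge0$. In the first statement $\delta\le1$, and in the second $\delta\le q/5$. In both cases Theorem B settles non-planar pseudo-arcs, so we must show that planar ones of these sizes do not exist.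

**Step 1: the arc lies in a conic.** Here we use theorems of B. Segre on arcs. A planar pseudo-arc gives an arc $S$ of $\mathrm{PG}(2,q^2)$ contained in a Hermitian curve. For odd $Q$, every $(Q+1)$-arc of $\mathrm{PG}(2,Q)$ is a conic and every $Q$-arc lies in a conic. Moreover an arc with more than $Q-\frac14\sqrt Q+\frac74$ points lies in a conic (see Hirschfeld, *Projective Geometries over Finite Fields*). With $Q=q^2$ the first facts cover $|S|\ge q^2$. For $q\ge17$ we have $\frac q4-\frac q5=\frac q{20}>\frac34$, so $q^2+1-\frac q5>q^2-\frac q4+\frac74$, and the second fact applies. So in suitable coordinates $S$ is contained in the conic $\{(s^2,st,t^2)\}$.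

**Step 2: a conic meets a Hermitian curve in few points.** This gives the contradiction. Let $(h_{ab})_{0\le a,b\le2}$ be the matrix of the Hermitian form of the plane in these coordinates. On the conic the form becomes
$$\sum_{a,b=0}^2h_{ab}\,s^{(2-a)+q(2-b)}\,t^{a+qb}.$$
For $q\ge3$ the nine exponents $a+qb$ are distinct, so this is a nonzero binary form of degree $2q+2$ and has at most $2q+2$ zeros. But $q^2>2q+2$ for $q\ge3$, and $q^2+1-q/5>2q+2$ for $q\ge17$. So $|S|>2q+2$, a contradiction. $\square$

**Remark (planar pseudo-arcs of $q^2-q+1$ lines).** For $q>2$ the Hermitian curve $H(2,q^2)$ contains arcs of $q^2-q+1$ points (B. C. Kestenband, *Geom. Dedicata* 11 (1981); J. C. Fisher, J. W. P. Hirschfeld, J. A. Thas, *Ann. Discrete Math.* 30 (1986)). Embed $H(2,q^2)$ as a non-degenerate plane section $u^\perp$ of $H(3,q^2)$, with $u$ non-isotropic. Such an arc satisfies (a), since a non-degenerate $3$-dimensional Hermitian space has no t.i. lines. It satisfies (b), since the only point orthogonal to three non-collinear points of $u^\perp$ is $\langle u\rangle$, which is not isotropic. So it gives a planar pseudo-arc of $q^2-q+1$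 lines in $Q^-(5,q)$. As $q^2-q+1>q+1$, Lemma 8(2) shows that some of its triples are not real, as announced in Section 5.

For odd $q\ge3$ this pseudo-arc is not contained in any pseudo-oval of $Q^-(5,q)$. Otherwise, by Corollary 10, its points would lie in some $Q^-(3,q)$ of a Baer subgeometry $\mathrm{PG}(R)$. Vectors of $R$ that are independent over $F$ are independent over $K$, so a plane of $\mathrm{PG}(3,q^2)$ meets $\mathrm{PG}(R)$ in at most a plane of $\mathrm{PG}(R)$, and so it contains at most $q+1<q^2-q+1$ points of this $Q^-(3,q)$. Hence the bound on the size in Theorem C cannot be lowered to $q^2-q+1$. The exact threshold between $q^2-q+2$ and $q^2+1-q/5$ is not determined here.
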